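# Quasi-local operators, Cartan pairs and Property A

## 1. Averaging over a cycle, and over an expander

Take the cycle $C_{4m}$ with vertices $0,1,\dots,4m-1$, and let $P$ be the operator on $\ell^2(C_{4m})$ that replaces a function by its mean. All entries of $P$ equal $\frac1{4m}$. We want to produce $P$ by local moves. A local move is
$$N=\tfrac12+\tfrac14(\text{shift}+\text{shift}^{-1}),$$
which averages each value with those of the neighbors; the power $N^k$ only links vertices at distance at most $k$.

For $m=1$ the characters of $\mathbb Z/4$ diagonalize $N$, with eigenvalues $\frac12(1+\cos\frac{\pi j}2)=1,\frac12,0,\frac12$. Hence $\|N^k-P\|=2^{-k}$. For general $m$ the eigenvalues are $\frac12(1+\cos\frac{\pi j}{2m})$, so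
$$\|N^k-P\|=\Big(\tfrac12\big(1+\cos\tfrac{\pi}{2m}\big)\Big)^k ,$$
and for fixed $k$ this tends to $1$ as $m\to\infty$. No other choice of local operators does better. Let $A=\{0,\dots,m-1\}$ and $B=\{2m,\dots,3m-1\}$; these arcs are at distance $m+1$. Write $\chi_A$ for the projection onto functions supported in $A$. The operator $\chi_AP\chi_B$ has rank one and
$$\|\chi_AP\chi_B\|=\frac{\sqrt{|A||B|}}{4m}=\frac14 .$$
If $L$ only links points at distance at most $m$, then $\chi_AL\chi_B=0$, so $\|P-L\|\ge\frac14$.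

Now suppose instead that we have connected regular graphs $G_n$ of one common degree, with $|G_n|\to\infty$, and one number $q<1$ such that $\|N_n^k-P_n\|\le q^k$ for all $n,k$, where $N_n=\frac12(1+\text{normalized adjacency matrix})$ and $P_n$ is the averaging projection. (This is an expander family.) Then $P_n$ is approximated by the local operators $N_n^k$, uniformly in $n$. If $A,B\subseteq G_n$ are at distance $>k$, then
$$\frac{\sqrt{|A||B|}}{|G_n|}=\|\chi_AP_n\chi_B\|=\|\chi_A(P_n-N_n^k)\chi_B\|\le q^k .$$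

So there are two ways to say that an operator is "almost local": it is a norm limit of operators that only link points at bounded distance, or its corner between two sets is small as soon as the sets are far apart. The first property implies the second, by the one-line argument just given. In both examples the two properties stand or fall together. Must they always?

## 2. Two algebras with the same diagonal

Throughout, $X$ is a discrete metric space with **bounded geometry**: $b_R:=\sup_{x}|B(x,R)|<\infty$ for every $R$, with $B(x,R)$ the closed ball. Such an $X$ is countable, being a countable union of finite balls. Let $\{\delta_x\}$ be the standard basis of $\ell^2(X)$, let $\ell^\infty(X)$ act by multiplication, and let $\chi_A\in\ell^\infty(X)$ be the projection of $A\subseteq X$. We write $T_{xy}$ or $T(x,y)$ for $\langle T\delta_y,\delta_x\rangle$.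

**Definition (uniform Roe algebra).** $T\in\mathfrak B(\ell^2(X))$ has propagation at most $R$ if $T_{xy}=0$ whenever $d(x,y)>R$. The uniform Roe algebra $C^*_u(X)$ is the norm closure of the $*$-algebra of operators of finite propagation.

**Definition (quasi-local).** $T\in\mathfrak B(\ell^2(X))$ is quasi-local if for every $\varepsilon>0$ there is $R>0$ such that $\|\chi_AT\chi_B\|<\varepsilon$ for all $A,B\subseteq X$ with $d(A,B)>R$. The quasi-local operators form the $C^*$-algebra $C^*_{uq}(X)$.

On $X=\mathbb Z$ the matrix $T_{xy}=2^{-|x-y|}$ is in $C_u^*(\mathbb Z)$: cutting off the entries with $|x-y|>R$ changes it by at most $\sum_{|k|>R}2^{-|k|}=2^{1-R}$ in norm. To see a failure, put the cycles $C_{4m}$, $m\ge1$, into one space, with $d(x,y)=4m+4m'$ for $x\in C_{4m}$, $y\in C_{4m'}$, $m\ne m'$. Inside a block a ball of radius $R$ has at most $2R+1$ points, and it meets only the other blocks with $4m'\le R$, so the geometry is bounded. The operator $\bigoplus_mP_m$ is not quasi-local, by the arcs of Section 1.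

Always $C_u^*(X)\subseteq C_{uq}^*(X)$.

**Definition (Cartan subalgebra).** An abelian $C^*$-subalgebra $B$ of a $C^*$-algebra $A$ is Cartan (and $B\subseteq A$ is a Cartan pair) if (i) $B$ contains an approximate unit of $A$; (ii) $B$ is maximal abelian in $A$; (iii) the normalizer $N(B)=\{a\in A:aBa^*\subseteq B,\ a^*Ba\subseteq B\}$ generates $A$ as a $C^*$-algebra; (iv) there is a faithful conditional expectation $A\to B$.

The model is the diagonal matrices in $M_n(\mathbb C)$: matrix units are normalizers, and the expectation keeps the diagonal.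

**Definition (Property A).** $X$ has Property A if for every $R>0$ and $\varepsilon>0$ there are $S>0$ and a map $x\mapsto\xi_x$ from $X$ to $\ell^1(X)$ with $\|\xi_x\|_1=1$ and $\operatorname{supp}\xi_x\subseteq B(x,S)$ for all $x$, and $\|\xi_x-\xi_y\|_1<\varepsilon$ whenever $d(x,y)\le R$.

For $X=\mathbb Z$ take $\xi_x$ uniform on $\{x,\dots,x+S-1\}$: then $\|\xi_x-\xi_y\|_1\le 2|x-y|/S$, and $S>2R/\varepsilon$ will do.

We use the following facts: $\ell^\infty(X)\subseteq C_u^*(X)$ is always a Cartan pair; if $X$ has Property A, then $C^*_u(X)=C^*_{uq}(X)$; and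
$$\ell^\infty(X)\subseteq C_{uq}^*(X)\ \text{is a Cartan pair}\iff C_u^*(X)=C_{uq}^*(X).\tag{2.1}$$

It is worth seeing why (2.1) holds, because it is the question in its simplest case, that of operators with one entry in each row and column. Conditions (i), (ii), (iv) hold for $\ell^\infty(X)$ in $C_{uq}^*(X)$: it contains $1$, it is maximal abelian already in $\mathfrak B(\ell^2(X))$, and keeping the diagonal is a faithful expectation. So everything is in (iii). If $a$ is a normalizer, then $a\chi_{\{x\}}a^*$ is diagonal of rank at most one, so $a\delta_x$ is a multiple of one basis vector; the same holds for $a^*$. So $a$ has at most one nonzero entry in each row and column. If such an $a$ is quasi-local, take $\varepsilon$ and the corresponding $R$. Singletons show that the entries with $d(x,y)>R$ are smaller than $\varepsilon$ in modulus, and a matrix with at most one entry per row and column has norm equal to the supremum of its entries. Removing those entries costs at most $\varepsilon$, so $a\in C^*_u(X)$. Conversely,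 an operator of propagation $\le R$ is a finite sum of such monomial operators: a pair $(x,y)$ with $d(x,y)\le R$ shares its row or column with at most $2(b_R-1)$ other pairs, so $2b_R-1$ colors suffice to color the pairs greedily with no clash in a row or column. Hence the normalizers of $\ell^\infty(X)$ in $C_{uq}^*(X)$ generate exactly $C_u^*(X)$.

The question is: **if $\ell^\infty(X)$ is a Cartan subalgebra of $C_{uq}^*(X)$, must $X$ have Property A?** The answer is yes.

**Main Theorem.** If $X$ has bounded geometry and $\ell^\infty(X)\subseteq C^*_{uq}(X)$ is a Cartan pair, then $X$ has Property A.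

By (2.1) this follows from the next statement.

**Theorem 1.** Let $X$ be a metric space with bounded geometry without Property A. Then there is a quasi-local operator on $\ell^2(X)$ that is not in $C_u^*(X)$.

A sharper form, Theorem 2, is in Section 10. All matrices we construct are real; a real matrix has the same norm on the real and on the complex Hilbert space, so we work over $\mathbb R$ when convenient. In a graph $G$, $d_G$ is the path metric (possibly $\infty$, with $2^{-\infty}=0$), $A^{+a}=\{y:d_G(y,A)\le a\}$, and a matrix $L$ has **range** $\le r$ if $L(x,y)=0$ whenever $d_G(x,y)>r$.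

## 3. Blocks produced by the failure of Property A

For expander blocks the averaging projection $P_n$ has norm one, fixes a nonnegative unit vector, is approximated by local operators uniformly in $n$, and satisfies $\|P_n\delta_x\|^2=1/|G_n|\to0$. The first task is to find such objects whenever Property A fails.

**Proposition 1.** Suppose $X$ does not have Property A. There are $R_0>0$, an integer $D\ge2$, $C_0\ge1$, pairwise disjoint finite nonempty sets $X_1,X_2,\dots\subseteq X$ and real symmetric matrices $Q_n$ on $\ell^2(X_n)$ such that, with $X_n$ regarded as a graph ($x\sim y$ iff $0<d(x,y)\le R_0$):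

1. all degrees are $\le D$;
2. $0\le Q_n\le1$, and $Q_n\eta_n=\eta_n$ for some unit vector $\eta_n\ge0$;
3. for every integer $r\ge1$ there is $B_r$ of range $\le r$ with $\|Q_n^2-B_r\|\le C_0r^{-4}$;
4. $\rho_n:=\max_x\|Q_n\delta_x\|^2\to0$.

*Proof.* Fix $R_0>0$ and $\varepsilon\in(0,1)$ for which no $S,\xi$ as in the definition exist (if one $\varepsilon$ fails, so does every smaller one). In particular there are none with every $\xi_x$ a probability measure. Let $D=\max(2,b_{R_0})$.

**Step 1.** *This step turns the failure of Property A into finite sets that cannot be partitioned cheaply, away from any given finite set.* For finite $F\subseteq X$ let $E_F=\{\{x,y\}\subseteq F:0<d(x,y)\le R_0\}$. Call a partition $S$-bounded if its pieces have diameter $\le S$; it cuts an edge if the endpoints lie in different pieces. We claim: for every finite $P\subseteq X$ and $S>0$ there are a finite $F\subseteq X\setminus P$ and a probability measure $\mu$ on $E_F$ such that every $S$-bounded partition of $F$ cuts edges of total $\mu$-measure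 $\ge\varepsilon/8$.

Suppose this fails for some $P,S$. Let $F\subseteq X\setminus P$ be finite with $E_F\ne\emptyset$. Consider the finite zero-sum game in which one player picks an edge, the other an $S$-bounded partition, and the payoff to the first is $1$ if the edge is cut and $0$ otherwise. By assumption, against every mixed strategy $\mu$ of the first player some partition cuts less than $\varepsilon/8$. By von Neumann's minimax theorem there is a random $S$-bounded partition that cuts each edge with probability $\le\varepsilon/8$. If $E_F=\emptyset$, any $S$-bounded partition will do. Choose a point in each nonempty subset of $F$, and let $\xi^F_x$ be the law of the chosen point of the piece containing $x$. It is a probability measure on $B(x,S)\setminus P$, and if $d(x,y)\le R_0$ then the two chosen points differ only when $x,y$ are separated, so $\|\xi_x^F-\xi_y^F\|_1\le2\cdot\varepsilon/8=\varepsilon/4$. Put $\xi^F_x=\delta_x$ for $x\notin F\cup P$. The product of the finite-dimensional simplices $\mathrm{Prob}(B(x,S)\setminus P)$,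 $x\notin P$, is compact, so as $F$ increases the $\xi^F$ have a cluster point $\xi'$. It has $\operatorname{supp}\xi'_x\subseteq B(x,S)\setminus P$ and $\|\xi'_x-\xi'_y\|_1\le\varepsilon/4$ for all $x,y\in X\setminus P$ with $d(x,y)\le R_0$.

If $P=\emptyset$, this contradicts the choice of $R_0,\varepsilon$. Otherwise we must extend $\xi'$ over $P$. Pick $p_0\in P$ and $t>0$ with $t\max_{p\in P}d(p,p_0)\le1$ and $2tR_0\le\varepsilon/4$, and let
$$\lambda(x)=\min\big(1,\max(0,2-t\,d(x,p_0))\big).$$
This is $t$-Lipschitz, equals $1$ on $P$, and vanishes if $d(x,p_0)\ge2/t$. Put $\xi_x=\delta_{p_0}$ for $x\in P$ and $\xi_x=\lambda(x)\delta_{p_0}+(1-\lambda(x))\xi'_x$ for $x\notin P$. Then $\operatorname{supp}\xi_x\subseteq B(x,\max(S,2/t))$. Let $d(x,y)\le R_0$. If $x,y\notin P$,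
$$\|\xi_x-\xi_y\|_1\le2|\lambda(x)-\lambda(y)|+\|\xi'_x-\xi'_y\|_1\le2tR_0+\varepsilon/4\le\varepsilon/2 .$$
If $x\in P$, $y\notin P$, then $\|\xi_x-\xi_y\|_1\le2(1-\lambda(y))=2(\lambda(x)-\lambda(y))\le2tR_0\le\varepsilon/4$. If both are in $P$, the difference is $0$. So $\|\xi_x-\xi_y\|_1<\varepsilon$ throughout, a contradiction.

**Step 2.** *This step passes to a subset in which every small set expands.* Let $c=\varepsilon/32$, let $F,\mu$ be as in Step 1, and for $E\subseteq F'\subseteq F$ put
$$\mathrm{vol}_{F'}(E)=\sum_{x\in E}\sum_{y\in F'}\mu(\{x,y\}),\qquad \mathrm{cut}_{F'}(E)=\mu(\text{edges between }E\text{ and }F'\setminus E).$$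
Starting with $F_0=F$, as long as the remaining set $F_l$ contains a nonempty $E_l$ with $\operatorname{diam}E_l\le S$ and $\mathrm{cut}_{F_l}(E_l)\le c\,\mathrm{vol}_{F_l}(E_l)$, remove it: $F_{l+1}=F_l\setminus E_l$. If this exhausted $F$, the $E_l$ would form an $S$-bounded partition. An edge cut by it, between $E_l$ and $E_{l'}$ with $l<l'$, is counted in $\mathrm{cut}_{F_l}(E_l)$, so the total cut measure is at most $c\sum_l\mathrm{vol}_{F_l}(E_l)\le c\,\mathrm{vol}_F(F)=2c<\varepsilon/8$, which is impossible. So the process stops at a nonempty $F'$ with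
$$\mathrm{cut}_{F'}(E)>c\,\mathrm{vol}_{F'}(E)\quad\text{for all }\emptyset\ne E\subseteq F',\ \operatorname{diam}E\le S.\tag{3.1}$$

**Step 3.** *This step converts (3.1) into a norm bound for a local operator on functions with small support.* Let $\pi(x)=\mathrm{vol}_{F'}(\{x\})$. By (3.1) for $E=\{x\}$, where cut and vol both equal $\pi(x)$, we have $\pi(x)>c\,\pi(x)$, so $\pi(x)>0$. On $\ell^2(F')$ put
$$M(x,y)=\frac{\mu(\{x,y\})}{\sqrt{\pi(x)\pi(y)}},\qquad N=\tfrac12(1+M),$$
with $M(x,x)=0$ and $\mu=0$ on pairs that are not edges. For real $\varphi$ write $\psi=\varphi/\sqrt\pi$. Summing over edges in $F'$, $\sum\mu(\{x,y\})(\psi_x^2+\psi_y^2)=\sum_x\pi(x)\psi_x^2=\|\varphi\|^2$ and $2\sum\mu(\{x,y\})\psi_x\psi_y=\langle M\varphi,\varphi\rangle$, so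
$$\langle(1\mp M)\varphi,\varphi\rangle=\sum_{\{x,y\}}\mu(\{x,y\})(\psi_x\mp\psi_y)^2\ge0 .$$
Hence $-1\le M\le1$ and $0\le N\le1$. Also $M\sqrt\pi=\sqrt\pi$ by the definition of $\pi$.

Let $\varphi$ be supported in a set of diameter $\le S$. The sets $\{\psi^2>s\}$, $s\geq 0$, lie in this support, so (3.1) and the Cauchy–Schwarz inequality give
$$c\|\varphi\|^2=c\int_0^\infty\mathrm{vol}_{F'}(\{\psi^2>s\})\,ds\le\int_0^\infty\mathrm{cut}_{F'}(\{\psi^2>s\})\,ds=\sum\mu\,|\psi_x^2-\psi_y^2|$$
$$\le\Big(\sum\mu(\psi_x-\psi_y)^2\Big)^{1/2}\Big(\sum\mu(\psi_x+\psi_y)^2\Big)^{1/2}\le\langle(1-M)\varphi,\varphi\rangle^{1/2}(2\|\varphi\|^2)^{1/2}.$$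
So $\langle(1-M)\varphi,\varphi\rangle\ge\frac{c^2}2\|\varphi\|^2$, and
$$\langle N\varphi,\varphi\rangle\le\ell\|\varphi\|^2,\qquad \ell:=1-c^2/4 .$$
If $2jR_0\le S$, let $E=B(x,jR_0)\cap F'$, a set of diameter $\le S$. Since $N$ moves supports by at most $R_0$, $N^j\delta_x=(\chi_EN\chi_E)^j\delta_x$. As $0\le\chi_EN\chi_E\le\ell$, we get $\|N^j\delta_x\|\le\ell^j$.

**Step 4.** *This step cuts off the spectrum of $N$ near $1$ smoothly, which gives both locality and small entries.* Let $\ell'=\frac{1+\ell}2$ and fix, once and for all, a smooth $f:[0,1]\to[0,1]$ with $f=0$ on $[0,\ell']$ and $f(1)=1$. Put $Q=f(N)$ and $\eta=\sqrt\pi/\|\sqrt\pi\|$. Then $0\le Q\le1$, and $N\eta=\eta$ gives $Q\eta=\eta$.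

*Small entries.* With $j=\lfloor S/2R_0\rfloor$ we have $f(s)\le(s/\ell')^j$ on $[0,1]$: the left side is $0$ for $s\le\ell'$ and at most $1$ for $s>\ell'$. So $\|Q\delta_x\|=\|f(N)\delta_x\|\le\ell'^{-j}\|N^j\delta_x\|\le(\ell/\ell')^j$.

*Locality.* The function $\theta\mapsto f(\frac{1+\cos\theta}2)^2$ is smooth, even and $2\pi$-periodic, so it equals $\sum_{k\ge0}a_k\cos k\theta$, and integrating by parts five times gives $|a_k|\le Ck^{-5}$ for $k\ge1$. With the Chebyshev polynomials $T_k(\cos\theta)=\cos k\theta$ this means $Q^2=\sum_ka_kT_k(M)$, a norm convergent series because $\|T_k(M)\|\le1$. Let $B_r=\sum_{k\le r}a_kT_k(M)$. It is a polynomial of degree $\le r$ in $M$, which has range $\le1$, so $B_r$ has range $\le r$. Finally $\|Q^2-B_r\|\le\sum_{k>r}Ck^{-5}\le\frac C4r^{-4}\le C_0r^{-4}$ with $C_0=\max(1,C/4)$, which depends only on $\varepsilon$ and $f$.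

**Step 5.** *This step collects the blocks.* Apply the construction inductively with $S=n$ and $P=X_1\cup\dots\cup X_{n-1}$, and let $X_n=F'$, $Q_n=Q$, $\eta_n=\eta$. The degrees in $X_n$ are at most $b_{R_0}\le D$, and $\rho_n\le(\ell/\ell')^{2\lfloor n/2R_0\rfloor}\to0$. $\square$

## 4. Twisting $Q^2$ by sign vectors

The operator $\bigoplus_nQ_n^2$ itself lies in $C_u^*(X)$, by item 3. To leave $C_u^*(X)$ we must modify it. Let $X$ for the moment be one of the blocks, a finite graph with matrix $Q$. Attach to each $x\in X$ a vector $\sigma(x)\in\mathbb R^K$ and define, on $\ell^2(X;\mathbb R^K)=\mathbb R^K\otimes\ell^2(X)$,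
$$(Vu)(x)=\langle\sigma(x),u(x)\rangle,\qquad V:\ell^2(X;\mathbb R^K)\to\ell^2(X),$$
and for $a\in O(K)$
$$T(a)=V(a\otimes Q^2)V^T,\qquad T(a)_{xy}=Q^2(x,y)\,\langle a\,\sigma(y),\sigma(x)\rangle .\tag{4.1}$$
The formula for the entries holds because $V^T\delta_y=\sigma(y)\otimes\delta_y$. Clearly $V\chi_A=\chi_AV$, where $\chi_A$ also denotes $1\otimes\chi_A$. Write $\tilde Q=1\otimes Q$.

*Signs, $K=1$, $\sigma(x)=\pm1$.* Then $T(a)=\pm\Sigma Q^2\Sigma$ with a diagonal unitary $\Sigma\in\ell^\infty(X)$, and the direct sum over the blocks stays in $C_u^*(X)$.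

*Unit vectors, any $K$.* Now $\|V\|\le1$, so
$$\|T(a)-V(a\otimes B_r)V^T\|\le\|Q^2-B_r\|\le C_0r^{-4},$$
and $V(a\otimes B_r)V^T$ has range $\le r$. However large $K$ is, the approximation is uniform, and we are again inside $C_u^*(X)$.

*Vectors of length $\sqrt K$: $\sigma(x)\in\{\pm1\}^K$.* Here the error bound becomes $KC_0r^{-4}$, which is useless as $K\to\infty$; that is what we want. But we also lose all control of $T(a)$. If $\sigma$ is constant and $a=1$, then $T(a)=KQ^2$ has norm $K$. And the obvious estimate of a corner, $\|\chi_AT(a)\chi_B\|=\|V\chi_A(a\otimes Q^2)\chi_BV^T\|\le K\|\chi_AQ^2\chi_B\|$, has the same factor $K$.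

So we need sign vectors, of length $\sqrt K$, that behave like bounded vectors along the range of $\tilde Q$. For a fixed unit vector $e$ and a uniformly random $\sigma(x)$ we have $\mathbb E\langle\sigma(x),e\rangle^2=1$, with Gaussian tails, so random signs suggest themselves. A pointwise bound for all $u=\tilde Qv$ at once is impossible: if $Q\delta_x\ne0$ and $v=K^{-1/2}\sigma(x)\otimes Q\delta_x/\|Q\delta_x\|$, then $u(x)=K^{-1/2}\|Q\delta_x\|\,\sigma(x)$, so $\langle\sigma(x),u(x)\rangle^2=K\|u(x)\|^2$, the worst possible value. But this value is $K\|Q\delta_x\|^2\le K\rho$, tiny when $\rho$ is small compared with $1/K$. The idea is therefore to bound the *sum* of the large values, with a bound independent of $K$; that is a statement of uniform integrability.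

Large must be measured against something that varies slowly over the graph. Let $X$ be a finite graph with degrees $\le D$, $D\ge2$. For $u:X\to\mathbb R^K$ put
$$w_u(x)=\max_y(2D)^{-d_G(x,y)}\|u(y)\|^2 .$$
With $w=w_u$ this satisfies

* (w1) $\|u(x)\|^2\le w(x)$;
* (w2) $w(x)\le2D\,w(y)$ if $x\sim y$;
* (w3) $\sum_{x\in A}w(x)\le2\sum_y2^{-d_G(y,A)}\|u(y)\|^2$ for $A\subseteq X$.

For (w1) take $y=x$. For (w2) use $d_G(y,z)\le d_G(x,z)+1$. For (w3) bound the maximum by the sum; at most $D^a$ points have distance exactly $a$ from $y$, so $\sum_{x\in A}(2D)^{-d_G(x,y)}\le\sum_{a\ge d_G(y,A)}D^a(2D)^{-a}=2\cdot2^{-d_G(y,A)}$. In particular $\sum_Xw\le2\|u\|^2$.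

**Proposition 2.** Let $D\ge2$ and $C_0\ge1$. There are $i_0\in\mathbb N$ and $C_2$ depending only on $D,C_0$, and for each $K\ge1$ a number $0<\rho_0(K)\le K^{-2}$ depending only on $K,D,C_0$, with the following property. Let $X$ be a finite graph with degrees $\le D$, and $Q$ a real symmetric matrix with $0\le Q\le1$ that satisfies item 3 of Proposition 1 with constant $C_0$, and let $\rho=\max_x\|Q\delta_x\|^2$. If $\rho\le\rho_0(K)$, there is $\sigma:X\to\{\pm1\}^K$ such that for all $v$ with $\|v\|\le1$, $u=\tilde Qv$, and all integers $i\ge i_0$,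
$$\sum_{x:\ \langle\sigma(x),u(x)\rangle^2>2^iw_u(x)}\langle\sigma(x),u(x)\rangle^2\le C_24^{-i}.\tag{4.2}$$

Sections 5 and 6 deduce Theorem 1 from this; Sections 7–9 prove it.

## 5. Quasi-locality with constants independent of $K$

Let $X$ lack Property A, with blocks as in Proposition 1. For each $K\ge1$ choose $n(K)$, strictly increasing in $K$, with $\rho_{n(K)}\le\rho_0(K)$. Write $X_K,Q_K,\eta_K,\rho_K$ for $X_{n(K)}$, etc., let $\sigma_K$ be given by Proposition 2, and let $T_K(a)$, $a\in O(K)$, be the operator (4.1) on $\ell^2(X_K)$. We drop the index $K$ where possible.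

**Step 1.** *We bound $V\tilde Q$ on a set $A$ by the mass of $\tilde Qv$ near $A$.* Let $\|v\|\le1$, $u=\tilde Qv$, $A\subseteq X_K$, $i\ge i_0$, $r\in\mathbb N$. Split $A$ into the points where $\langle\sigma,u\rangle^2\le2^iw$ and the rest, and use (4.2) on the rest. By (w3), since $\|u\|\le1$ and $d_G(y,A)\ge r+1$ outside $A^{+r}$,
$$\|\chi_AV\tilde Qv\|^2\le2^i\sum_Aw+C_24^{-i}\le2^i\big(2\|\chi_{A^{+r}}u\|^2+2^{-r}\big)+C_24^{-i}.$$
By homogeneity, for all $v$,
$$\|\chi_AV\tilde Qv\|^2\le\alpha\|\chi_{A^{+r}}\tilde Qv\|^2+\beta\|v\|^2,\qquad\alpha=2^{i+1},\quad\beta=2^{i-r}+C_24^{-i}.\tag{5.1}$$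
For $A=X_K$, $i=i_0$ and $\sum_Xw\le2$ the same splitting gives
$$\|V\tilde Q\|^2\le C_1:=2^{i_0+1}+C_24^{-i_0},\qquad\|T_K(a)\|=\|(V\tilde Q)(a\otimes1)(V\tilde Q)^T\|\le C_1 .\tag{5.2}$$
The constants $C_1,C_2$ do not depend on $K$.

**Step 2.** *We put (5.1) on both sides of $a\otimes 1$.* Let $s\ge1$ be an integer and let $A,B\subseteq X_K$ with $d_G(A,B)>2r+s$. Put $L_Av=(\sqrt\alpha\,\chi_{A^{+r}}\tilde Qv,\ \sqrt\beta\,v)$. By (5.1), $\|\chi_AV\tilde Qv\|\le\|L_Av\|$, so $L_Av\mapsto\chi_AV\tilde Qv$ is a well-defined contraction on the range of $L_A$; extend it by $0$ on the orthogonal complement to $\mathcal Z_A$. Thus $\chi_AV\tilde Q=\mathcal Z_AL_A$ with $\|\mathcal Z_A\|\le1$, and likewise for $B$. Hence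
$$\chi_AT_K(a)\chi_B=(\chi_AV\tilde Q)(a\otimes1)(\chi_BV\tilde Q)^T=\mathcal Z_A\,L_A(a\otimes1)L_B^T\,\mathcal Z_B^T .$$
The middle factor is the block matrix
$$L_A(a\otimes1)L_B^T=\begin{pmatrix}\alpha\,\chi_{A^{+r}}(a\otimes Q^2)\chi_{B^{+r}}&\sqrt{\alpha\beta}\,\chi_{A^{+r}}(a\otimes Q)\\ \sqrt{\alpha\beta}\,(a\otimes Q)\chi_{B^{+r}}&\beta\,(a\otimes1)\end{pmatrix}.$$
Since $d_G(A^{+r},B^{+r})>s$, the matrix $B_s$ of item 3 has no entries between these sets, so $\|\chi_{A^{+r}}Q^2\chi_{B^{+r}}\|\le C_0s^{-4}$. Therefore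
$$\|\chi_AT_K(a)\chi_B\|\le\alpha C_0s^{-4}+2\sqrt{\alpha\beta}+\beta=2^{i+1}C_0s^{-4}+2\sqrt{2^{2i+1-r}+2C_22^{-i}}+2^{i-r}+C_24^{-i}.$$
Choose first $i$ so large that the terms with $C_2$ are small, then $r$, then $s$: the right side becomes as small as we like, uniformly in $K$ and $a$. Edges of $X_K$ have length $\le R_0$, so $d\le R_0d_G$ on $X_K$, and $d(A,B)>R_0(2r+s)$ implies $d_G(A,B)>2r+s$. Thus for every $\varepsilon>0$ there is $R$, independent of $K$ and $a$, with $\|\chi_AT_K(a)\chi_B\|<\varepsilon$ whenever $A,B\subseteq X_K$ and $d(A,B)>R$.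

**Step 3.** *We assemble the blocks.* For $a_K\in O(K)$ and $I\subseteq\mathbb N$ let
$$T_I=\bigoplus_{K\in I}T_K(a_K),$$
zero on the complement of the disjoint sets $X_K$, $K\in I$. It is bounded by (5.2). Since $\|\chi_AT_I\chi_B\|=\sup_{K\in I}\|\chi_{A\cap X_K}T_K(a_K)\chi_{B\cap X_K}\|$, Step 2 shows that $T_I$ is quasi-local.

This explains why a bound on $\|V\tilde Q\|$ alone would not have sufficed here: the argument needs $\beta$ to be small, and that is where the decay in (4.2) enters.

## 6. A trace pairing that separates $T_I$ from the Roe algebra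

We now choose $a_K$ so that $T_I$ is far from all operators of finite propagation. The tool is a matrix $Z_a$ of bounded trace norm whose pairing with $T_K(a)$ is of order $1$, while its pairing with any operator of fixed propagation tends to $0$. Let $\iota e=e\otimes\eta$ for $e\in\mathbb R^K$, an isometry, and put
$$Z_a=\tfrac1K\,V\iota\,a\,(V\iota)^T,\qquad Z_a(x,y)=\tfrac1K\,\eta_x\eta_y\,\langle a\,\sigma(y),\sigma(x)\rangle .$$

**Step 1.** *The trace norm is bounded.* As $Q\eta=\eta$, we have $\tilde Q\iota=\iota$, so $\|V\iota\|^2=\|V\tilde Q\iota\|^2\le C_1$, and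
$$\|Z_a\|_{\mathrm{tr}}\le\tfrac{C_1}K\|a\|_{\mathrm{tr}}=C_1 .$$

**Step 2.** *The mean of the pairing with $T_K(a)$ is exactly $1$.* Let $a$ be Haar distributed in $O(K)$. For $\xi,\zeta\in\mathbb R^K$,
$$\mathbb E\langle a\xi,\zeta\rangle^2=\|\xi\|^2\|\zeta\|^2/K .\tag{6.1}$$
Indeed, for a unit vector $\xi$ the quadratic form $\zeta\mapsto\mathbb E\langle a\xi,\zeta\rangle^2$ is $O(K)$-invariant, hence a multiple of $\|\zeta\|^2$, and its sum over an orthonormal basis is $\mathbb E\|a\xi\|^2=1$. Since $\|\sigma(x)\|^2=K$, (6.1) gives $\mathbb E\langle a\sigma(y),\sigma(x)\rangle^2=K$. So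
$$\operatorname{Tr}(Z_a^TT_K(a))=\sum_{x,y}Z_a(x,y)T_K(a)_{xy}=\tfrac1K\sum_{x,y}\eta_x\eta_y\,Q^2(x,y)\langle a\,\sigma(y),\sigma(x)\rangle^2,$$
$$\mathbb E\operatorname{Tr}(Z_a^TT_K(a))=\sum_{x,y}\eta_x\eta_yQ^2(x,y)=\langle Q^2\eta,\eta\rangle=1 .$$

**Step 3.** *The mean of the pairing with operators of fixed propagation is small.* Put
$$\theta_S(a)=\frac1K\sum_{x,y\in X_K,\ d(x,y)\le S}\eta_x\eta_y\,|\langle a\,\sigma(y),\sigma(x)\rangle| .$$
If $L$ on $\ell^2(X_K)$ has propagation $\le S$, its entries are at most $\|L\|$ in modulus, so $|\operatorname{Tr}(Z_a^TL)|\le\|L\|\theta_S(a)$. Here $\mathbb E|\langle a\sigma(y),\sigma(x)\rangle|\le\sqrt K$, and $\sum_{d(x,y)\le S}\eta_x\eta_y\le\sum_{d(x,y)\le S}\frac12(\eta_x^2+\eta_y^2)\le b_S$. Hence $\mathbb E\,\theta_S(a)\le b_SK^{-1/2}$.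

**Step 4.** *We choose $a_K$ with both properties at once.* Let $S_K$ be the largest integer $S$ with $0\le S\le K$ and $b_S\le K^{1/4}$; it exists because $b_0=1$, and $S_K\to\infty$ because every $b_S$ is finite. Then
$$\mathbb E\big[\operatorname{Tr}(Z_a^TT_K(a))-K^{1/8}\theta_{S_K}(a)\big]\ge1-K^{1/8}K^{1/4}K^{-1/2}=1-K^{-1/8}.$$
For $K\ge256$ this is at least $\frac12$, so there is $a_K$ with
$$\operatorname{Tr}(Z_{a_K}^TT_K(a_K))\ge\tfrac12+K^{1/8}\theta_{S_K}(a_K).$$
The left side is at most $\|Z_{a_K}\|_{\mathrm{tr}}\|T_K(a_K)\|\le C_1^2$, so also $\theta_{S_K}(a_K)\le C_1^2K^{-1/8}$. For $K<256$ take $a_K=1$.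

**Step 5.** *We conclude.* Let $I\subseteq\mathbb N$ be infinite and let $L\in\mathfrak B(\ell^2(X))$ have propagation $\le S$. For $K\in I$ with $K\ge256$ and $S_K\ge S$, compress to $\ell^2(X_K)$:
$$C_1\|T_I-L\|\ge\big|\operatorname{Tr}Z_{a_K}^T\big(T_K(a_K)-\chi_{X_K}L\chi_{X_K}\big)\big|\ge\tfrac12-\|L\|\,\theta_{S_K}(a_K)\ge\tfrac12-\|L\|\,C_1^2K^{-1/8}.$$
Letting $K\to\infty$ in $I$ gives $\|T_I-L\|\ge\frac1{2C_1}$, and since such $L$ are dense in $C_u^*(X)$,
$$\operatorname{dist}(T_I,C_u^*(X))\ge\frac1{2C_1}>0 .\tag{6.2}$$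

So $T_{\mathbb N}\in C_{uq}^*(X)\setminus C_u^*(X)$. This proves Theorem 1, and with (2.1) the Main Theorem, once Proposition 2 is proved.

## 7. Almost orthogonality, parameters and nets

We turn to Proposition 2. The naive plan is: take $\sigma(x)$ independent and uniform, and exclude by a union bound every configuration violating (4.2). The exact point of failure is the following. A cluster of $y$ points at which $\langle\sigma,u\rangle^2>2^iw$ has probability about $e^{-c'2^iy}$, with $c'$ depending on $D$. For $y=1$ this is a constant, while there are $|X|$ places for the cluster, and $|X|$ is not bounded in terms of $i$ or $K$. But clusters far apart involve independent signs. So we use the Lovász Local Lemma, with the bad events indexed by clusters. For this the clusters must be few (those through a given point must be countable by connected subgraphs), and the vectors $u$ restricted to a cluster $Y$ must have a net of at most $2^{|Y|}$ elements. Both come from the ghostliness of $Q$ together with the next lemma.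

**Lemma 3.** Let $r\ge1$ be an integer, let the sets $Y_\alpha\subseteq X$ be pairwise at $d_G$-distance $>r$, let $G_\alpha\le\chi_{Y_\alpha}$ be projections on $\ell^2(X)$, and $G=\sum_\alpha G_\alpha$. Then
$$\|(1\otimes G)\tilde Qv\|^2\le\Big(\max_\alpha\|G_\alpha Q^2G_\alpha\|+2C_0r^{-4}\Big)\|v\|^2 .$$

*Proof.* Put $E=Q^2-B_r$. For $\alpha\ne\beta$ we have $G_\alpha B_rG_\beta=0$, hence $G_\alpha Q^2G_\beta=G_\alpha EG_\beta$, and
$$GQ^2G=\sum_\alpha G_\alpha Q^2G_\alpha+GEG-\sum_\alpha G_\alpha EG_\alpha .$$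
The first sum has norm $\max_\alpha\|G_\alpha Q^2G_\alpha\|$, each of the other two terms has norm $\le\|E\|\le C_0r^{-4}$, and $\|GQ\|^2=\|GQ^2G\|$. $\square$

**Parameters.** The order of choice matters: $i_1,i_0$ depend on $D$ only. Let $D_1=2D$. Choose an integer $i_1$ such that $\gamma:=2^{-i_1}$ satisfies $(2D)^{10\gamma}\le e^{1/(128D)}$; then $i_1>0$. Choose $i_0\ge i_1+2$ with
$$2^5\le e^{2^{i_0}/(128D)},\qquad2e^{-2^{i_0}/(16D)}\le1,\qquad\sum_{i\ge i_0}\sum_{y\ge1}4e^{-2^iy/(64D)}\le\tfrac12 .\tag{7.1}$$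
For $i\ge i_0$ let $j(i)=i-i_1\ge2$, so that $2^{j(i)}=\gamma2^i$. Put $r_j=2^j$ and, for $j\ge j(i)$,
$$s_{ij}=(l+1)^22^l,\qquad l=j-j(i).$$
Given $K$, let $\kappa=1/(128KD_1)$. Choose $J$ with $R:=2^J\ge K$ and $\frac K\kappa(R+1)\,2C_0R^{-4}\le\frac12K^{-3}$. Choose $\tau>0$ with $\frac K\kappa(R+1)\tau\le\frac12K^{-3}$. Finally choose $0<\rho_0(K)\le K^{-2}$ so small that $\rho\le\rho_0(K)$ implies
$$\rho\,s_{ij}D^{r_j/4+1}\le r_j^{-4}\quad(i\ge i_0,\ j(i)\le j\le J),\qquad(3/\sqrt\kappa)^{K\rho/\tau}\le2 .\tag{7.2}$$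
Only finitely many pairs $(i,j)$ occur here. Assume from now on $\rho\le\rho_0(K)$.

By (w1), $\langle\sigma(x),u(x)\rangle^2\le K\|u(x)\|^2\le Kw_u(x)$ for any signs. So in (4.2) only the $i$ with $2^i<K$ matter, and for these $j(i)\le i\le J$.

**Nets.** *The purpose is to replace the vectors $u|_Y$ by at most $2^{|Y|}$ vectors that do not depend on $\sigma$.* For nonempty $Y\subseteq X$, $y=|Y|$, let $\Pi_Y$ be the spectral projection of $\chi_YQ^2\chi_Y$ on $\ell^2(Y)$ for eigenvalues $\ge\tau$, and $G_Y=\chi_Y-\Pi_Y$, so that $\|G_YQ^2G_Y\|\le\tau$. As $\operatorname{Tr}\chi_YQ^2\chi_Y=\sum_{x\in Y}\|Q\delta_x\|^2\le\rho y$, we have $\operatorname{rank}\Pi_Y\le\rho y/\tau$. Let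
$$\mathcal S_Y=\big\{u':Y\to\mathbb R^K:\ \sup_x\|u'(x)\|\le1,\ \|(1\otimes G_Y)u'\|^2\le\kappa y\big\}.$$
For $u'\in\mathcal S_Y$ the vector $(1\otimes\Pi_Y)u'$ lies in a ball of radius $\sqrt y$ in a space of dimension $m\le K\rho y/\tau$. By the usual volume argument this ball is covered by at most $(3/\sqrt\kappa)^m\le(3/\sqrt\kappa)^{K\rho y/\tau}\le2^y$ balls of radius $\sqrt{\kappa y}$. For each of these balls that contains $(1\otimes\Pi_Y)u'$ for some $u'\in\mathcal S_Y$, choose one such $u'$. This gives $\mathcal N_Y\subseteq\mathcal S_Y$ with $|\mathcal N_Y|\le2^y$. For every $u'\in\mathcal S_Y$ there is $u''\in\mathcal N_Y$ whose projection lies in the same ball, and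
$$\|u'-u''\|^2=\|(1\otimes\Pi_Y)(u'-u'')\|^2+\|(1\otimes G_Y)(u'-u'')\|^2\le4\kappa y+4\kappa y=8\kappa y .\tag{7.3}$$

## 8. Choosing the signs by the Local Lemma

Let $\sigma(x)$, $x\in X$, be independent and uniform in $\{\pm1\}^K$. For $i\ge i_0$ with $2^i<K$ let $\mathcal Y_i$ be the family of nonempty $Y\subseteq X$ that are contained in the vertex set of a connected subgraph with at most $5\gamma2^i|Y|$ edges. For $Y\in\mathcal Y_i$, $y=|Y|$, let $E_{Y,i}$ be the event that *for some $u''\in\mathcal N_Y$ there are at least $y/2$ points $x\in Y$ with $\langle\sigma(x),u''(x)\rangle^2\ge2^i/(4D_1)$.* It depends only on $\sigma|_Y$.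

**Step 1.** *Each event is unlikely.* Hoeffding's inequality says $P(|\langle\sigma(x),e\rangle|\ge s)\le2e^{-s^2/2}$ for $\|e\|\le1$ and $s>0$. For fixed $u''$ and a fixed $x$ the condition thus has probability at most $2e^{-2^i/(8D_1)}=2e^{-2^i/(16D)}$, which is $\le1$ by (7.1). Different points are independent. A union bound over $\mathcal N_Y$ and over the subset of at least $y/2$ points gives
$$P(E_{Y,i})\le2^y\cdot2^y\cdot\big(2e^{-2^i/(8D_1)}\big)^{y/2}\le2^{3y}e^{-2^iy/(32D)} .$$

**Step 2.** *Few clusters pass through a point.* Fix $z\in X$ and $y\ge1$, and let $h=5\gamma2^iy$. If $Y\in\mathcal Y_i$, $z\in Y$, $|Y|=y$, then $Y$ lies in the vertex set of a tree in $X$ that contains $z$ and has $e\le h$ edges (a spanning tree of the connected subgraph). The tree is traversed by a closed walk of length $2e$ from $z$. There are at most $\sum_{0\le e\le h}D^{2e}\le\frac43D^{2h}$ such walks, each visits at most $2h+1$ vertices, and $Y$ is a subset of the visited vertices. So the number of such $Y$ is at most $\frac43D^{2h}\,2^{2h+1}\le4(2D)^{2h}=4(2D)^{10\gamma2^iy}$.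

**Step 3.** *The weights for the Local Lemma.* Put $x_{Y,i}=4^y2^{3y}e^{-2^iy/(32D)}$. By Step 2, the choice of $i_1$ and (7.1), for every $z$
$$\sum_i\ \sum_{Y\in\mathcal Y_i,\,Y\ni z}x_{Y,i}\le\sum_{i\ge i_0}\sum_{y\ge1}4(2D)^{10\gamma2^iy}\,2^{5y}\,e^{-2^iy/(32D)}\le\sum_{i\ge i_0}\sum_{y\ge1}4e^{-2^iy/(64D)}\le\tfrac12,$$
because $(2D)^{10\gamma2^iy}\le e^{2^iy/(128D)}$ and $2^{5y}\le e^{2^iy/(128D)}$. In particular all $x_{Y,i}\le\frac12$. On $[0,\frac12]$ we have $1-x\ge4^{-x}$, by convexity of $4^{-x}$ and equality at both ends. Hence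
$$x_{Y,i}\prod_{(Y',i'):\,Y'\cap Y\ne\emptyset}(1-x_{Y',i'})\ge x_{Y,i}\,4^{-\sum_{z\in Y}\sum_{i'}\sum_{Y'\ni z}x_{Y',i'}}\ge x_{Y,i}\,4^{-y/2}\ge x_{Y,i}\,4^{-y}\ge P(E_{Y,i}).$$

**Step 4.** *The Local Lemma.* Recall its asymmetric form (Erdős–Lovász; Alon–Spencer, *The Probabilistic Method*, Lemma 5.1.1): if finitely many events $E_\nu$ and numbers $x_\nu\in[0,1)$ are such that each $E_\nu$ is independent of the family of all $E_{\nu'}$ with $\nu'\notin\Gamma(\nu)\cup\{\nu\}$, and $P(E_\nu)\le x_\nu\prod_{\nu'\in\Gamma(\nu)}(1-x_{\nu'})$, then with positive probability none of the $E_\nu$ occurs. Here $E_{Y,i}$ is independent of the family of all $E_{Y',i'}$ with $Y'\cap Y=\emptyset$, and Step 3 is the required inequality (even with the factor for $(Y,i)$ itself included). So there is $\sigma:X\to\{\pm1\}^K$ for which *no $E_{Y,i}$ occurs*. Fix it.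

## 9. The chosen signs satisfy the tail bound

Let $\|v\|\le1$, $u=\tilde Qv$, $w=w_u$, and let $i\ge i_0$ with $2^i<K$. Put
$$A_i=\{x:2^iw(x)<\langle\sigma(x),u(x)\rangle^2\le2^{i+1}w(x)\}.$$
On $A_i$ we have $w>0$, since $w(x)=0$ forces $u(x)=0$. We show $\sum_{A_i}\langle\sigma,u\rangle^2\le(C_4+1)4^{-i}$ with $C_4$ depending only on $D,C_0$. The plan is to split $A_i$ into clusters by levels of $w$ and by scale, and to show that small isolated clusters carry little mass, that clusters on which $u$ is not approximable by the net carry little mass, and that the remaining clusters would make some $E_{Y,i}$ occur.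

**Step 1.** *Levels and peeling.* For $k\in\mathbb Z$ let $Z_k=\{D_1^k\le w<D_1^{k+1}\}$ and $A_{i,k}=A_i\cap Z_k$. By (w2) the level $k$ changes by at most $1$ along an edge, and $w$ stays positive along edges from points where it is positive. So points of $Z_k$ and $Z_{k'}$ are at distance $\ge|k-k'|$.

The $r$-components of a set are the classes of the equivalence relation on it generated by $d_G\le r$; distinct ones are at distance $>r$. Put $A_k^{(j(i))}=A_{i,k}$. For $j=j(i),\dots,J$ let $W_{j,k}$ be the union of the $r_j$-components of $A_k^{(j)}$ with at most $s_{ij}$ elements, and $A_k^{(j+1)}=A_k^{(j)}\setminus W_{j,k}$. Let $A_k^\circ=A_k^{(J+1)}$ and $W_j=\bigcup_kW_{j,k}$. We claim: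
$$\text{for }j(i)\le j\le J,\ \text{every }r_j\text{-component of }A_k^\circ\text{ has more than }s_{ij}\text{ elements.}\tag{9.1}$$
After stage $j$ the set $A_k^{(j+1)}$ is the union of the $r_j$-components of $A_k^{(j)}$ with more than $s_{ij}$ elements, and these are its $r_j$-components. A later stage $j'>j$ removes whole $r_{j'}$-components, which are unions of $r_j$-components, so the remaining $r_j$-components are unchanged.

**Step 2.** *The removed sets carry little mass.* Fix $j$ and write $r=r_j$, a multiple of $4$. Sort the removed $r$-components (those forming the $W_{j,k}$) into $r+1$ classes according to $k$ mod $(r+1)$. Within one class they are pairwise at distance $>r$: for equal $k$ because they are distinct $r$-components of $A^{(j)}_k$, for different $k$ because the levels differ by at least $r+1$. So their neighborhoods of radius $r/4$ are pairwise at distance $>r/2$. Each neighborhood $U$ has at most $s_{ij}D^{r/4+1}$ elements, since a ball of radius $m$ has at most $\sum_{a\le m}D^a\le D^{m+1}$ points,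 and $\|\chi_UQ^2\chi_U\|\le\operatorname{Tr}\chi_UQ^2\chi_U\le\rho|U|$. Lemma 3 with $r/2$ in place of $r$ and $G_\alpha=\chi_U$, summed over the $r+1$ classes, together with (7.2), gives
$$\|\chi_{W_j^{+r/4}}u\|^2\le(r+1)\big(\rho s_{ij}D^{r/4+1}+32C_0r^{-4}\big)\le2r\cdot33C_0r^{-4}=66C_0r^{-3}.$$
By (w3) and $\|u\|\le1$,
$$\sum_{W_j}w\le2\|\chi_{W_j^{+r/4}}u\|^2+2\cdot2^{-r/4}\le C_3r^{-3}$$
with $C_3$ depending only on $C_0$. On $W_j\subseteq A_i$ we have $\langle\sigma,u\rangle^2\le2^{i+1}w$. Thus
$$\sum_{j\ge j(i)}\sum_{W_j}\langle\sigma,u\rangle^2\le2^{i+1}C_3\sum_{j\ge j(i)}2^{-3j}=2^{i+1}C_3\cdot\tfrac87\,\gamma^{-3}8^{-i}=C_44^{-i},\qquad C_4:=\tfrac{16}7C_3\,8^{i_1}.$$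

**Step 3.** *Clusters on which $u$ is far from the net carry little mass.* Let $Y$ run over the $R$-components of the sets $A_k^\circ$, $k\in\mathbb Z$; put $y=|Y|$ and $e_Y=(1\otimes G_Y)u$. Sort them by $k$ mod $(R+1)$; as in Step 2, within a class they are pairwise at distance $>R$. Lemma 3 with $r=R$ and $\|G_YQ^2G_Y\|\le\tau$ gives
$$\sum_Y\|e_Y\|^2\le(R+1)(\tau+2C_0R^{-4}).$$
Call $Y\subseteq Z_k$ good if $\|e_Y\|^2\le\kappa D_1^{k+1}y$. If $Y$ is not good, then $\sum_Y\langle\sigma,u\rangle^2\le K\sum_Yw\le KD_1^{k+1}y\le\frac K\kappa\|e_Y\|^2$. So all $Y$ that are not good contribute together at most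
$$\tfrac K\kappa(R+1)(\tau+2C_0R^{-4})\le\tfrac12K^{-3}+\tfrac12K^{-3}=K^{-3}\le8^{-i}\le4^{-i}.$$

**Step 4.** *There are no good clusters.* Suppose $Y\subseteq Z_k$ is good.

First, $Y\in\mathcal Y_i$. Join the points of each $r_{j(i)}$-component of $Y$ by a tree of links of length $\le r_{j(i)}$; their total length is at most $y2^{j(i)}$. For $j(i)\le j<J$, join the $r_j$-components inside each $r_{j+1}$-component of $Y$ by links of length $\le r_{j+1}$. The $r_j$-components of $Y$ are $r_j$-components of $A_k^\circ$, because $Y$ is an $R$-component and $r_j\le R$; so by (9.1) there are at most $y/s_{ij}$ of them. The links of all these stages have total length at most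
$$\sum_{l\ge0}2^{j(i)+l+1}\frac y{(l+1)^22^l}=2^{j(i)+1}\frac{\pi^2}6\,y .$$
Since $Y$ is one $r_J$-component, replacing links by shortest paths in $X$ gives a connected subgraph containing $Y$ with at most $(1+\frac{\pi^2}3)2^{j(i)}y\le5\cdot2^{j(i)}y=5\gamma2^iy$ edges.

Second, $E_{Y,i}$ occurs. Let $u'=D_1^{-(k+1)/2}u|_Y$. By (w1), $\|u'(x)\|^2\le D_1^{-(k+1)}w(x)\le1$ on $Y$, and $\|(1\otimes G_Y)u'\|^2=D_1^{-(k+1)}\|e_Y\|^2\le\kappa y$ because $Y$ is good. So $u'\in\mathcal S_Y$. As $Y\subseteq A_i\cap Z_k$,
$$\langle\sigma(x),u'(x)\rangle^2>2^iw(x)/D_1^{k+1}\ge2^i/D_1\qquad(x\in Y).$$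
Take $u''\in\mathcal N_Y$ as in (7.3). Then $\sum_Y\langle\sigma,u'-u''\rangle^2\le K\|u'-u''\|^2\le8K\kappa y$. So $\langle\sigma,u'-u''\rangle^2>2^i/(4D_1)$ for at most $8K\kappa y\cdot4D_12^{-i}=\frac y4\,2^{-i}\le y/2$ points of $Y$. At the other points, at least $y/2$ in number, $|\langle\sigma,u''\rangle|\ge\sqrt{2^i/D_1}-\frac12\sqrt{2^i/D_1}=\frac12\sqrt{2^i/D_1}$. That is the event $E_{Y,i}$, which does not occur for our $\sigma$. This is a contradiction.

**Step 5.** *Summation.* $A_i$ is the union of the sets $W_j$, $j(i)\le j\le J$, and the $R$-components of the $A_k^\circ$. So Steps 2–4 give $\sum_{A_i}\langle\sigma,u\rangle^2\le(C_4+1)4^{-i}$; this holds for all $i\ge i_0$, because $A_i=\emptyset$ when $2^i\ge K$. The set in (4.2) is $\bigcup_{i'\ge i}A_{i'}$, so (4.2) holds with $C_2=\frac43(C_4+1)$. This constant depends only on $D,C_0$, and Proposition 2 is proved. $\square$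

With Sections 5 and 6 this completes the proof of Theorem 1: if $\ell^\infty(X)$ is Cartan in $C_{uq}^*(X)$, then $C_u^*(X)=C_{uq}^*(X)$ by (2.1), and $X$ has Property A. $\blacksquare$

## 10. Ghosts and the size of the quotient

**Definition (ghost).** $T\in\mathfrak B(\ell^2(X))$ is a ghost if $T_{xy}\to0$ as $(x,y)\to\infty$ in $X\times X$; that is, for every $\varepsilon>0$ only finitely many entries have modulus $\ge\varepsilon$.

For instance, the operators $\bigoplus_mP_m$ of Sections 1 and 2 are ghosts: the entries in a block with $n$ points are $1/n$, and the blocks are finite with sizes tending to infinity.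

**Theorem 2.** For a metric space $X$ of bounded geometry the following are equivalent:

1. $X$ has Property A;
2. $C_u^*(X)=C_{uq}^*(X)$;
3. $\ell^\infty(X)\subseteq C^*_{uq}(X)$ is a Cartan pair;
4. every quasi-local ghost operator lies in $C_u^*(X)$;
5. the Banach space $C_{uq}^*(X)/C_u^*(X)$ is separable.

If they fail, $C_{uq}^*(X)/C_u^*(X)$ has density character exactly $2^{\aleph_0}$, and this is witnessed by block-diagonal quasi-local ghosts.

*Proof.* (1)⇒(2) and (2)⇔(3) are the facts quoted in Section 2, and (2)⇒(4), (2)⇒(5) are trivial. It remains to show that (4) and (5) fail if (1) fails. So let $X$ lack Property A, and let $T_I$ be the operators of Sections 5 and 6, with the $a_K$ chosen there.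

**Step 1.** *The $T_I$ are ghosts.* We have $|\langle a\,\sigma(y),\sigma(x)\rangle|\le K$, so by (4.1)
$$|T_K(a_K)_{xy}|\le K\,|\langle Q_K\delta_y,Q_K\delta_x\rangle|\le K\rho_K\le K^{-1},$$
as $\rho_K\le\rho_0(K)\le K^{-2}$. The blocks are finite, so only finitely many entries of $T_I$ have modulus $\ge\varepsilon$. For infinite $I$, $T_I$ is therefore a quasi-local ghost, and it is not in $C_u^*(X)$ by (6.2). So (4) fails.

**Step 2.** *Continuum many of them are uniformly separated modulo $C_u^*(X)$.* Let $\mathcal F$ be an almost disjoint family of $2^{\aleph_0}$ infinite subsets of $\mathbb N$: identify $\mathbb N$ with the finite $0$–$1$ strings and take, for each infinite $0$–$1$ string, the set of its initial segments. For distinct $I,I'\in\mathcal F$ the set $I\setminus I'$ is infinite, and for $K\in I\setminus I'$ the compression of $T_I-T_{I'}$ to $\ell^2(X_K)$ is $T_K(a_K)$. Step 5 of Section 6, with $K\to\infty$ in $I\setminus I'$, therefore gives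
$$\operatorname{dist}(T_I-T_{I'},C_u^*(X))\ge\frac1{2C_1}.$$
So the quotient contains $2^{\aleph_0}$ points at mutual distance $\ge\frac1{2C_1}$. Its density character is at least $2^{\aleph_0}$, and (5) fails.

**Step 3.** *The upper bound.* Since $X$ is countable, an operator on $\ell^2(X)$ is determined by countably many complex numbers, so $|\mathfrak B(\ell^2(X))|\leq 2^{\aleph_0}$, and the density character of the quotient is at most $2^{\aleph_0}$. $\blacksquare$
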